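\title{A finitely generated subgroup of $F_2\times F_2$ without computable finite quotients}

\begin{abstract}
A finitely generated group has computable finite quotients (CFQ) if an algorithm decides, given a finite group and proposed images of the generators, whether these images define a homomorphism. Finitely presented groups have CFQ. We show that a finitely generated subgroup of a finitely presented residually finite group need not have it. The example is a fiber product $\Phi\times_Q\Phi$ inside the direct square of a free group, where the finitely presented group $Q$ is built from Higman's embedding theorem and one HNN extension. The example can be placed in $F_2\times F_2$, with a $\Pi^0_1$-complete set of marked finite quotients. We also characterize CFQ for every finitely generated subgroup $H$ of a product of two free groups: writing $H$ as a fiber product over a finitely presented group $Q_H$, it has CFQ if and only if $|H^2(Q_H;V)|$ is computable from the finite module $V$. This is the case when $Q_H$ is of type $FP_3$.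
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $G$ be a group with a finite generating family $S=(s_1,\dots,s_n)$. An \emph{$n$-marked finite group} is a pair $(F,f)$, where $F$ is a finite group, given by its multiplication table, and $f\colon S\to F$ assigns to each $s_i$ an element $f(s_i)$, in such a way that these elements generate $F$. We say that $f$ \emph{extends to $G$}, and that $(F,f)$ is a \emph{marked finite quotient} of $G$, if there is a homomorphism $G\to F$ with $s_i\mapsto f(s_i)$ for all $i$; such a homomorphism is onto. The group $G$ has \emph{computable finite quotients} (CFQ) if there is an algorithm that decides, given an $n$-marked finite group $(F,f)$, whether $f$ extends to $G$. In other words, the set of marked finite quotients of $G$ is recursive.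

The map $f$ extends exactly when every word in $S$ that is trivial in $G$ becomes trivial in $F$. So CFQ measures whether the relations of $G$, possibly infinitely many, can be tested all at once against a finite group. The following facts come directly from this description. Recall that $G$ is \emph{residually finite} if every nontrivial element survives in some finite quotient.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] CFQ does not depend on the choice of the finite generating family.
\item[(ii)] Every finitely presented group has CFQ.
\item[(iii)] Let $G$ be finitely presented and residually finite, and let $H\le G$ be finitely generated. Then $H$ has solvable word problem, and the set of marked finite groups that are \emph{not} marked quotients of $H$ is recursively enumerable.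
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $S=(s_i)$ and $S'=(s'_j)$ be two families, and fix words with $s'_j=U_j(s)$ and $s_i=W_i(s')$ in $G$. Given $f$ on $S$, put $f'(s'_j)=U_j(f(s))$. An extension of $f$ sends $s'_j$ to $f'(s'_j)$, and an extension of $f'$ sends $s_i$ to $W_i(f'(s'))$. Hence $f$ extends if and only if $f(s_i)=W_i(f'(s'))$ for all $i$ and $f'$ extends. The first condition is a finite check, and when it holds the image of $f'$ generates $F$.

(ii) Evaluate the finitely many defining relators in $F$.

(iii) Given a word $w$ in the generators of $G$, run two searches in parallel. One lists the consequences of the defining relators and stops if $w$ appears. The other lists the marked finite quotients of $G$, using (ii), and stops if $w$ is nontrivial in one of them. By residual finiteness exactly one search stops. Writing the generators of $H$ as words in those of $G$ solves the word problem of $H$. Now $f$ fails to extend to $H$ if and only if some word is trivial in $H$ and nontrivial in $F$, and one can search for such a word.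
\end{proof}

By (i), it makes sense to ask whether a finitely generated subgroup has CFQ as an abstract group. Solvability of the word problem passes from a finitely presented residually finite group to its finitely generated subgroups, and one may ask the same of CFQ. The following problem is posed in \cite{Rauzy}.

\medskip\noindent\textbf{Problem.} \emph{Is there a finitely presented residually finite group $G$ with a finitely generated subgroup $H$ that does not have CFQ?}\medskip

The simplest cases suggest that there is not. If $G$ is free or finitely generated abelian, then every finitely generated subgroup is finitely presented. In general, part (iii) of the lemma gives half of a decision procedure for free, and only a certificate that $f$ \emph{does} extend is missing. There is a natural candidate: a finite quotient $q\colon G\to\bar G$ such that $q(s_i)\mapsto f(s_i)$ defines a homomorphism $q(H)\to F$. Such certificates can be enumerated by (ii), since the last condition concerns finite groups only. So $H$ has CFQ whenever each of its finite quotients factors through the image of $H$ in some finite quotient of $G$. A counterexample must have finite quotients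 that the ambient group does not see, and must hide something undecidable in them while keeping a solvable word problem.

\subsection{Results}

Such pairs exist, and the ambient group can be a direct product of two free groups.

\begin{theorem}\label{thm:A}
There is a free group $\Phi$ of finite rank and a finitely generated subgroup $P\le\Phi\times\Phi$ that does not have CFQ.
\end{theorem}

The group $\Phi\times\Phi$ is finitely presented, and it is residually finite because free groups are and the property passes to direct products. So Theorem~\ref{thm:A} solves the problem.

To measure the failure, code marked finite groups by natural numbers. A set is $\Pi^0_1$ if its complement is recursively enumerable, and \emph{$\Pi^0_1$-complete} if moreover every $\Pi^0_1$ set $Z$ many-one reduces to it, that is, $Z$ is its preimage under a computable function. Let $F_m$ denote the free group of rank $m$.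

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] The group $F_2\times F_2$ contains a finitely generated subgroup $H$ without CFQ, and $H$ can be chosen so that its set of marked finite quotients is $\Pi^0_1$-complete. This is the maximal possible complexity for a finitely generated subgroup of a finitely presented residually finite group. Hence every group containing $F_2\times F_2$, for example $SL_n(\mathbb Z)$ with $n\ge4$, contains such an $H$.
\item[(2)] A direct product $F_{m_1}\times\dots\times F_{m_k}$ of free groups of finite rank contains a finitely generated subgroup without CFQ if and only if at least two of the $m_i$ are $\ge2$.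
\end{enumerate}
\end{theorem}

For products of two free groups the mechanism behind Theorem~\ref{thm:A} is the only one. Let $H$ be a finitely generated subgroup of such a product, let $\Phi_1,\Phi_2$ be its two projections, and put $N_1=\{u\in\Phi_1:(u,1)\in H\}$. Then $N_1$ is normal in $\Phi_1$ and $Q_H=\Phi_1/N_1$ is finitely presented (Lemma~\ref{lem:goursat}). A \emph{finite $Q$-module}, for a finitely presented group $Q$, is given as input by a finite abelian group $V$ together with automorphisms of $V$, one for each generator of a fixed finite presentation, that satisfy the defining relators. Passing to another finite presentation translates such data computably, by fixed words.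

\begin{theorem}\label{thm:C}
Let $H$ be a finitely generated subgroup of a product of two free groups. Then $H$ has CFQ if and only if the function $V\mapsto|H^2(Q_H;V)|$ on finite $Q_H$-modules is computable.
\end{theorem}

So whether $H$ has CFQ depends only on $Q_H$.

\begin{corollary}\label{cor:D}
If $Q_H$ is of type $FP_3$, then $H$ has CFQ.
\end{corollary}

\subsection{Method}

The proof of Theorem~\ref{thm:A} moves an undecidable question through three settings. It is easy to write down a recursively presented group $C$ and finite $C$-modules $M_n$ for which the existence of a derivation $C\to M_n$ with prescribed values is undecidable (Section~\ref{sec:construction}). Embed $C$ in a finitely presented group and adjoin a letter $t$ that commutes with $C$; in the resulting group $Q=\Phi/N$, each relation of $C$ becomes a relation \emph{among the relators} of $Q$, and derivations of $C$ become equivariant homomorphisms $N\to M_n$ (Section~\ref{sec:stable}). Finally, such homomorphisms are the same as certain finite quotients of the fiber product $\Phi\times_Q\Phi$ (Section~\ref{sec:fiber}). Section~\ref{sec:example} shows the last two steps for $Q=\mathbb Z^3$.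 Theorem~\ref{thm:B} is proved in Section~\ref{sec:ambient}, and Theorem~\ref{thm:C} and Corollary~\ref{cor:D} in Section~\ref{sec:H2}; Theorem~\ref{thm:A} does not depend on them.

\subsection{Conventions}

We write $[u,v]=uvu^{-1}v^{-1}$ and $\mathbb N=\{0,1,2,\dots\}$. Actions are left actions. A $G$-module is an abelian group $V$, written additively, with an action of $G$ by automorphisms. Elements of $V\rtimes G$ are written $vz$ with $v\in V$, $z\in G$, and $(vz)(v'z')=(v+z\,v')\,zz'$; thus conjugation by $z$ on $V$ is the action of $z$. A \emph{derivation} is a map $d\colon G\to V$ with $d(zz')=d(z)+z\,d(z')$; derivations form an abelian group $\operatorname{Der}(G,V)$. If $G$ acts on $V$ through a homomorphism $\rho\colon G\to A$, the multiplication rule shows that $d$ is a derivation if and only if $z\mapsto d(z)\rho(z)$ is a homomorphism $G\to V\rtimes A$. In particular $d(1)=0$, a derivation is determined by its values on generators, and on a free group these values can be prescribed arbitrarily on a basis.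

\section{Finite quotients of fiber products}\label{sec:fiber}

All the subgroups in this paper are semidirect products with a free quotient, and for these the extension problem takes a simple form.

\begin{lemma}\label{lem:semidirect}
Let $H=L\rtimes\Psi$, where $\Psi$ is free with finite basis $Y$, and let $R$ be a finite family in $L$ whose $\Psi$-conjugates generate $L$. Then $Y\cup R$ generates $H$. Let $A$ be a group, $\varphi\colon\Psi\to A$ a homomorphism and $m_r\in A$ $(r\in R)$. The assignment $y\mapsto\varphi(y)$, $r\mapsto m_r$ extends to a homomorphism $H\to A$ if and only if there is a homomorphism $\theta\colon L\to A$ with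
\begin{equation}\label{eq:theta}
\theta(r)=m_r\quad(r\in R),\qquad \theta(glg^{-1})=\varphi(g)\,\theta(l)\,\varphi(g)^{-1}\quad(g\in\Psi,\ l\in L).
\end{equation}
The image of such a $\theta$ is the subgroup generated by all $\varphi(g)m_r\varphi(g)^{-1}$.
\end{lemma}

\begin{proof}
The subgroup generated by $Y\cup R$ contains $\Psi$ and all $grg^{-1}$, hence $L$. An extension $\hat f$ agrees with $\varphi$ on $\Psi$, so $\theta=\hat f|_L$ satisfies \eqref{eq:theta}. Conversely, given $\theta$, put $\hat f(lg)=\theta(l)\varphi(g)$. Since $lg\cdot l'g'=l\,(gl'g^{-1})\cdot gg'$, we get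
\[
\hat f(lg\cdot l'g')=\theta(l)\,\varphi(g)\theta(l')\varphi(g)^{-1}\,\varphi(g)\varphi(g')=\hat f(lg)\,\hat f(l'g').
\]
The last statement holds because $\theta(grg^{-1})=\varphi(g)m_r\varphi(g)^{-1}$.
\end{proof}

Let $Q=\langle X\mid R\rangle$ be a finite presentation, $\Phi$ the free group on $X$, $\pi\colon\Phi\to Q$ the canonical map and $N=\ker\pi$. The \emph{fiber product} is
\[
P=\Phi\times_Q\Phi=\{(u,v)\in\Phi\times\Phi:\pi(u)=\pi(v)\}.
\]
Every $(u,v)\in P$ is $(uv^{-1},1)(v,v)$ with $uv^{-1}\in N$, so $P=(N\times1)\rtimes\Delta$, where $\Delta\cong\Phi$ is the diagonal. Moreover $(g,g)(r,1)(g,g)^{-1}=(grg^{-1},1)$, and the elements $grg^{-1}$ generate $N$. By Lemma~\ref{lem:semidirect}, $P$ is generated by the family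
\begin{equation}\label{eq:S}
S=\bigl((x,x):x\in X\bigr)\cup\bigl((r,1):r\in R\bigr),
\end{equation}
which is finite because both $X$ and $R$ are.

Let $V$ be a $Q$-module, so that $\Phi$ acts on $V$ through $\pi$ and $N$ acts trivially. Let $\operatorname{Hom}_\Phi(N,V)$ be the group of homomorphisms $\theta\colon N\to V$ that are \emph{equivariant}: $\theta(gug^{-1})=g\,\theta(u)$ for $g\in\Phi$, $u\in N$. Such a $\theta$ is determined by the tuple $(\theta(r))_{r\in R}$, and we regard $\operatorname{Hom}_\Phi(N,V)$ as a subgroup of $V^R$.

\begin{proposition}\label{prop:test}
Let $V$ be a finite $Q$-module, $A$ the image of $Q$ in $\operatorname{Aut}(V)$ and $\rho\colon\Phi\to A$ the action. For $(v_r)\in V^R$ define $f\colon S\to V\rtimes A$ by $(x,x)\mapsto\rho(x)$, $(r,1)\mapsto v_r$, and let $F$ be the subgroup generated by $f(S)$. Then $(F,f)$ is a marked finite quotient of $P$ if and only if $(v_r)\in\operatorname{Hom}_\Phi(N,V)$.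
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:semidirect} with $L=N\times1\cong N$, $\Psi=\Delta\cong\Phi$, $\varphi=\rho$ and target $V\rtimes A$. A map $\theta$ as in \eqref{eq:theta} has image generated by the elements $\rho(g)v_r\rho(g)^{-1}=g\,v_r\in V$, and for maps into $V$ the second condition in \eqref{eq:theta} is equivariance.
\end{proof}

Which tuples lie in $\operatorname{Hom}_\Phi(N,V)$? Call an equation $\prod_{i=1}^{k}g_ir_i^{\varepsilon_i}g_i^{-1}=1$ that holds in $\Phi$, with $g_i\in\Phi$, $r_i\in R$, $\varepsilon_i=\pm1$, an \emph{identity among the relators}.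

\begin{lemma}\label{lem:identities}
A tuple $(v_r)\in V^R$ lies in $\operatorname{Hom}_\Phi(N,V)$ if and only if $\sum_i\varepsilon_i\,g_iv_{r_i}=0$ for every identity $\prod_i g_ir_i^{\varepsilon_i}g_i^{-1}=1$ among the relators.
\end{lemma}

\begin{proof}
An equivariant $\theta$ with $\theta(r)=v_r$ must satisfy $\theta\bigl(\prod_i g_ir_i^{\varepsilon_i}g_i^{-1}\bigr)=\sum_i\varepsilon_i\,g_iv_{r_i}$, which gives necessity. Conversely, take this formula as the definition of $\theta$. Two expressions for the same element of $N$ give an identity, the first expression times the inverse of the second, whose sum is the difference of the two values; so $\theta$ is well defined. It is additive under concatenation, and replacing each $g_i$ by $gg_i$ shows equivariance.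
\end{proof}

Thus the finite set $\operatorname{Hom}_\Phi(N,V)\subseteq V^R$ is cut out by infinitely many linear conditions. A violated condition can be found by search, in accordance with Lemma~\ref{lem:basic}(iii), but nothing says when the search may be stopped. We need a finitely presented $Q$ whose identities among relators are as complicated as the relations of a recursively presented group.

\section{The example $Q=\mathbb Z^3$}\label{sec:example}

For all elements $t,z,z'$ of a group,
\begin{equation}\label{eq:comm}
[t,zz']=tzt^{-1}z^{-1}\cdot z\,(tz't^{-1}z'^{-1})\,z^{-1}=[t,z]\cdot z[t,z']z^{-1}.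
\end{equation}
This has the shape of the derivation rule, and it is the source of all the identities we use.

Take $Q=\langle c,w,t\mid e,\ [t,c],\ [t,w]\rangle\cong\mathbb Z^3$ with $e=[c,w]$. In the free group $\Phi$ on $c,w,t$ we have $cw=ewc$. Expanding $[t,cw]$ and $[t,ewc]$ by \eqref{eq:comm}, and writing $[t,e]=(tet^{-1})e^{-1}$, we obtain
\begin{equation}\label{eq:Z3}
[t,c]\cdot c[t,w]c^{-1}=(tet^{-1})\,e^{-1}\cdot e[t,w]e^{-1}\cdot(ew)[t,c](ew)^{-1}.
\end{equation}
Both sides are products of conjugates of relators, so this is an identity among the relators. Let $V$ be a finite $Q$-module on which $c$ and $t$ act trivially, fix $m\in V$, and ask for $\theta\in\operatorname{Hom}_\Phi(N,V)$ with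
\[
\theta([t,c])=m,\qquad\theta([t,w])=0,\qquad\theta(e)=0 .
\]
Applying $\theta$ to \eqref{eq:Z3} gives $m=w\,m$. So the \emph{relation} $[c,w]=1$ in the subgroup commuting with $t$ has become a \emph{constraint} on $\theta$.

Conversely, suppose $wm=m$. In $V\rtimes\langle c,w\mid e\rangle$ the element $mc$ centralizes $V$ and satisfies $w(mc)w^{-1}=(wm)c=mc$. Hence $v\mapsto v$, $w\mapsto w$, $c\mapsto mc$ defines an endomorphism $\alpha$, which is invertible (replace $m$ by $-m$). Form the semidirect product with an infinite cyclic group $\langle t\rangle$ acting by $\alpha$. The evident map from $\Phi$ to this group sends $[t,c]$ to $\alpha(c)c^{-1}=m$ and the other two relators to $1$. As $V$ is normal, $N$ is mapped into $V$, and the restriction to $N$ is the required $\theta$.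

For instance, let $V=\mathbb F_2e_1\oplus\mathbb F_2e_2$ with $w$ exchanging $e_1$ and $e_2$, and mark $P=\Phi\times_Q\Phi$ as in Proposition~\ref{prop:test}: $(w,w)$ goes to the exchange, $([t,c],1)$ goes to $m$, and the other four generators go to $1$. For $m=e_1$ the target is $V\rtimes\mathbb Z/2$, dihedral of order $8$, and the marking does not extend. For $m=e_1+e_2$ the target is a Klein four-group, and the marking extends. In $P$ the elements $(c,c)$ and $(w,w)$ generate a free group, yet the finite quotients of $P$ detect that $c$ and $w$ commute in $Q$.

\section{A stable letter turns derivations into equivariant homomorphisms}\label{sec:stable}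

In the example $t$ commutes with the whole group $\langle c,w\mid e\rangle$, which has a single relation. To obtain infinitely many independent constraints from a finite presentation, we let $t$ commute only with a finitely generated \emph{subgroup} $J$ of a finitely presented group $B$; the subgroup need not be finitely presented. The automorphism $\alpha$ is then defined only on a subgroup, and the semidirect product must be replaced by an HNN extension. Recall: if $\alpha\colon G_1\to G_2$ is an isomorphism between subgroups of a group $G$, then the natural map from $G$ to $\langle G,t\mid tht^{-1}=\alpha(h),\ h\in G_1\rangle$ is injective.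

\begin{proposition}\label{prop:stable}
Let $B=\langle X_B\mid R_B\rangle$ be a finite presentation, let $\gamma_1,\dots,\gamma_k$ be words in $X_B$, and let $J\le B$ be the subgroup they generate. Put
\[
Q=\langle X_B,t\mid R_B,\ [t,\gamma_1],\dots,[t,\gamma_k]\rangle=\Phi/N ,
\]
with $\Phi$ free on $X_B\cup\{t\}$. Let $V$ be a $B$-module, regarded as a $Q$-module on which $t$ acts trivially, and let $v_1,\dots,v_k\in V$. The following are equivalent.
\begin{enumerate}
\item[(a)] There is $\theta\in\operatorname{Hom}_\Phi(N,V)$ with $\theta([t,\gamma_i])=v_i$ for all $i$ and $\theta(r)=0$ for $r\in R_B$.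
\item[(b)] There is a derivation $d\colon J\to V$ with $d(\gamma_i)=v_i$ for all $i$.
\end{enumerate}
\end{proposition}

\begin{proof}
The map $Q\to B$ that fixes $X_B$ and kills $t$ respects all relators. It defines the $Q$-module structure, and it is a left inverse of the natural map $B\to Q$, so we may regard $B$ as a subgroup of $Q$. Let $\pi\colon\Phi\to Q$ be the canonical map.

(a)$\Rightarrow$(b). Let $\Lambda=\{z\in\Phi:[t,z]\in N\}$. This is the preimage of the centralizer of $\pi(t)$, so it is a subgroup; it contains $N$ and the $\gamma_i$. For $z\in\Lambda$ put $\delta(z)=\theta([t,z])$. By \eqref{eq:comm} and equivariance, $\delta(zz')=\delta(z)+z\,\delta(z')$, so $\delta$ is a derivation on $\Lambda$. For $u\in N$ both $tut^{-1}$ and $u$ lie in $N$, and therefore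
\[
\delta(u)=\theta(tut^{-1})-\theta(u)=t\,\theta(u)-\theta(u)=0 ;
\]
this is where the trivial action of $t$ is used. Hence $\delta(zu)=\delta(z)+z\,\delta(u)=\delta(z)$, so $\delta$ is constant on cosets of $N$ and descends to a derivation on $\pi(\Lambda)\supseteq J$. Its restriction $d$ to $J$ has $d(\gamma_i)=\theta([t,\gamma_i])=v_i$.

(b)$\Rightarrow$(a). We build an extension in which $t$ and $\gamma_i$ fail to commute by exactly $v_i$. On the subgroup $V\rtimes J$ of $V\rtimes B$ define $\alpha(vz)=(v+d(z))z$ for $v\in V$, $z\in J$. It is a homomorphism, because
\[
\alpha(vz)\,\alpha(v'z')=\bigl(v+d(z)+z\,v'+z\,d(z')\bigr)zz'=\bigl(v+z\,v'+d(zz')\bigr)zz'=\alpha(vz\cdot v'z'),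
\]
and the same formula with $-d$ gives its inverse. Let
\[
\widehat Q=\langle V\rtimes B,\ t\mid tht^{-1}=\alpha(h),\ h\in V\rtimes J\rangle .
\]
The group $V\rtimes B$, hence $V$, embeds in $\widehat Q$. The subgroup $V$ is normalized by $V\rtimes B$ and centralized by $t$, since $\alpha(v)=v+d(1)=v$. So $V$ is normal in $\widehat Q$.

Let $\lambda\colon\Phi\to\widehat Q$ send each $x\in X_B$ to its image in $B$ and $t$ to $t$. Conjugation by $\lambda(g)$ on $V$ is the action of $g$: this holds for the generators, as just seen, hence for all $g\in\Phi$. Relators in $R_B$ map to $1$, and $\lambda([t,\gamma_i])=\alpha(\gamma_i)\gamma_i^{-1}=d(\gamma_i)=v_i$. All relators map into the normal subgroup $V$, so $\lambda(N)\subseteq V$, and $\theta=\lambda|_N$ satisfies $\theta(gug^{-1})=\lambda(g)\theta(u)\lambda(g)^{-1}=g\,\theta(u)$.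
\end{proof}

\section{The construction and the proof of Theorem~\ref{thm:A}}\label{sec:construction}

\subsection{A group with undecidable derivations}

Fix a recursively enumerable, nonrecursive set $E\subset\mathbb N$. Let $D$ be the free group on $a,b$, put $w_k=a^{-2^k}b\,a^{2^k}$, and let
\[
C=\langle a,b,c\mid [c,w_k]=1\ (k\in E)\rangle .
\]
Each relator has the form $[c,w]$ met in Section~\ref{sec:example}, and will impose the constraint $w_km=m$. To read off whether $n\in E$, we need a finite $D$-module and a vector that is fixed by every $w_k$ except $w_n$. The exponents $2^k$ make this possible: modulo $2^{n+1}$, the residue $2^n$ is attained by $2^k$ only for $k=n$.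

For $n\in\mathbb N$ let $\Omega_n=\mathbb Z/2^{n+1}\sqcup\{\infty\}$. Let $a$ act by $i\mapsto i+1$ on $\mathbb Z/2^{n+1}$ and fix $\infty$; let $b$ exchange $2^n$ and $\infty$ and fix all other points. Let $A_n\le\operatorname{Sym}(\Omega_n)$ be the image of $D$, let $M_n=\mathbb F_2[\Omega_n]$ be the permutation module, on which $A_n$ acts faithfully, and let $m_n\in M_n$ be the basis vector of the point $0$.

\begin{lemma}\label{lem:fix}
We have $w_km_n=m_n$ for $k\ne n$, and $w_nm_n\ne m_n$.
\end{lemma}

\begin{proof}
We compute $w_k\cdot0=a^{-2^k}b\cdot(2^k\bmod2^{n+1})$. If $k<n$, then $0<2^k<2^n$; if $k>n$, then $2^k\equiv0\not\equiv2^n$. In both cases $b$ fixes the point $2^k$, and $w_k\cdot0=0$. If $k=n$, then $w_n\cdot0=a^{-2^n}\cdot\infty=\infty$.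
\end{proof}

For $n=0$, for example, $\Omega_0=\{0,1,\infty\}$, $a=(0\ 1)$, $b=(1\ \infty)$, $w_0=(0\ \infty)$, and $w_k$ acts as $b$ for $k\ge1$.

Let $C$ act on $M_n$ through the homomorphism $p\colon C\to D$ with $a\mapsto a$, $b\mapsto b$, $c\mapsto1$.

\begin{lemma}\label{lem:derC}
There is a derivation $d\colon C\to M_n$ with $d(a)=d(b)=0$, $d(c)=m_n$ if and only if $n\notin E$.
\end{lemma}

\begin{proof}
Such a $d$ exists if and only if the assignment sending $a,b$ to their images in $A_n$ and $c$ to $m_n$ defines a homomorphism $C\to M_n\rtimes A_n$, that is, kills $[c,w_k]$ for all $k\in E$. The image of $w_k$ lies in $A_n$, and the image of $[c,w_k]$ is $m_n-w_km_n$. By Lemma~\ref{lem:fix} this vanishes for all $k\in E$ if and only if $n\notin E$.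
\end{proof}

The proof shows that $C$ itself does not have CFQ. But $C$ does not solve the problem: the proof also shows that $[c,w_n]\ne1$ in $C$ for $n\notin E$, so $C$ has unsolvable word problem and, by Lemma~\ref{lem:basic}(iii), lies in no finitely presented residually finite group. The passage to a fiber product repairs this.

\subsection{The groups $B$, $Q$ and $P$}

To apply Proposition~\ref{prop:stable} we need a finitely presented group $B$ that contains $C$ \emph{and} acts on every $M_n$, extending the action of $C$. Higman's embedding theorem \cite{Higman} states that a finitely generated group with a recursively enumerable set of defining relators embeds in a finitely presented group. It applies to $C$ because $E$ is recursively enumerable, and gives an embedding $i$ of $C$ in $B'=\langle Y\mid R_{B'}\rangle$ with $Y$ and $R_{B'}$ finite. The theorem gives no control on finite quotients of $B'$, so there is no reason for $B'$ to act on $M_n$. We supply the action by a second factor. Let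
\[
B=B'\times D=\langle Y,a,b\mid R_B\rangle,\qquad R_B=R_{B'}\cup\{[y,a],[y,b]:y\in Y\},
\]
and let $j=(i,p)\colon C\to B'\times D$. It is injective because $i$ is. Choosing words $u_a,u_b,u_c$ in $Y$ for $i(a),i(b),i(c)$, the images of $a,b,c$ under $j$ are represented by
\[
\gamma_a=u_aa,\qquad\gamma_b=u_bb,\qquad\gamma_c=u_c .
\]
Let $J=j(C)=\langle\gamma_a,\gamma_b,\gamma_c\rangle\le B$. Let $B$ act on $M_n$ through the projection to $D$; pulled back along $j$, this is the action of $C$ through $p$. Define
\[
Q=\langle Y,a,b,t\mid R\rangle,\qquad R=R_B\cup\{[t,\gamma_a],[t,\gamma_b],[t,\gamma_c]\},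
\]
let $\Phi$ be free on $X=Y\cup\{a,b,t\}$, write $Q=\Phi/N$, and let $P=\Phi\times_Q\Phi$ with the finite generating family $S$ of \eqref{eq:S}. As in Proposition~\ref{prop:stable}, $M_n$ is a $Q$-module; the action $\rho_n\colon\Phi\to A_n$ kills $Y$ and $t$ and sends $a,b$ to the permutations above.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Define $f_n\colon S\to M_n\rtimes A_n$ by
\[
(x,x)\mapsto\rho_n(x)\ \ (x\in X),\qquad([t,\gamma_c],1)\mapsto m_n,\qquad(r,1)\mapsto0\ \text{ for the other }r\in R,
\]
and let $F^{(n)}$ be the subgroup generated by $f_n(S)$. The marked finite group $(F^{(n)},f_n)$ is computable from $n$. The following statements are equivalent.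
\begin{enumerate}
\item[(1)] $f_n$ extends to $P$.
\item[(2)] There is $\theta\in\operatorname{Hom}_\Phi(N,M_n)$ with $\theta([t,\gamma_c])=m_n$ and $\theta(r)=0$ for the other $r\in R$.
\item[(3)] There is a derivation $J\to M_n$ with $\gamma_a\mapsto0$, $\gamma_b\mapsto0$, $\gamma_c\mapsto m_n$.
\item[(4)] There is a derivation $C\to M_n$ with $a\mapsto0$, $b\mapsto0$, $c\mapsto m_n$.
\item[(5)] $n\notin E$.
\end{enumerate}
Indeed, (1)$\Leftrightarrow$(2) is Proposition~\ref{prop:test}; (2)$\Leftrightarrow$(3) is Proposition~\ref{prop:stable}; (3)$\Leftrightarrow$(4) holds because $j\colon C\to J$ is an isomorphism compatible with the actions on $M_n$; and (4)$\Leftrightarrow$(5) is Lemma~\ref{lem:derC}. An algorithm deciding (1) would decide membership in $E$, which is not recursive. So $P$ does not have CFQ.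
\end{proof}

\begin{remark}
Injectivity of $j$ is used only for (4)$\Rightarrow$(3), and it cannot be dropped there: with $p$ in place of $j$ the element $c$ would map to $1$, and no derivation sends $1$ to $m_n\neq0$. Thus the factor $B'$ keeps $J$ free of extra relations, and the factor $D$ provides the modules.
\end{remark}

\section{Ambient groups and complexity}\label{sec:ambient}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) A free group of finite rank embeds in $F_2$, so $\Phi\times\Phi$ embeds in $F_2\times F_2$; let $H$ be the image of $P$. CFQ and the set of marked quotients depend only on the abstract group with its generating family, so $H$ does not have CFQ.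

By Lemma~\ref{lem:basic}(iii), the set of marked finite quotients of any finitely generated subgroup of a finitely presented residually finite group is $\Pi^0_1$; this is the upper bound. For the lower bound take $E$ to be the halting set, to which every recursively enumerable set many-one reduces. If $Z$ is a $\Pi^0_1$ set, there is then a computable $g$ with $z\in Z\Leftrightarrow g(z)\notin E$, and by the equivalence (1)$\Leftrightarrow$(5) above, $z\mapsto(F^{(g(z))},f_{g(z)})$ reduces $Z$ to the set of marked finite quotients of $H$ for the family $S$. For another family $S'$, compose with the translation $f\mapsto f'$ in the proof of Lemma~\ref{lem:basic}(i), returning a fixed marked group that is not a quotient when the finite check fails; one exists because $H$ does not have CFQ.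

Finally, $SL_2(\mathbb Z)$ contains $F_2$, and block diagonal matrices give $F_2\times F_2\le SL_2(\mathbb Z)\times SL_2(\mathbb Z)\le SL_4(\mathbb Z)\le SL_n(\mathbb Z)$ for $n\ge4$.

(2) If two of the $m_i$ are at least $2$, the product contains $F_2\times F_2$ and (1) applies. Otherwise the product is $F\times\mathbb Z^l$ with $F$ free. Let $H\le F\times\mathbb Z^l$ be finitely generated. Its projection $H_1$ to $F$ is a finitely generated subgroup of a free group, hence free of finite rank. The kernel $K=H\cap\mathbb Z^l$ is central in $H$ and is finitely generated abelian. Since $H_1$ is free, the projection has a section $s\colon H_1\to H$, and since $K$ is central, $H=K\times s(H_1)$. So $H$ is finitely presented and has CFQ by Lemma~\ref{lem:basic}(ii).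
\end{proof}

\section{Subgroups of a product of two free groups and $H^2$}\label{sec:H2}

Proposition~\ref{prop:test} shows that CFQ for $\Phi\times_Q\Phi$ makes the sets $\operatorname{Hom}_\Phi(N,V)$ computable. Three things remain for Theorem~\ref{thm:C}: to express this condition independently of the presentation, which brings in $H^2$; to handle markings in which $N\times1$ has nonabelian image; and to pass from symmetric fiber products to arbitrary subgroups. We use twice the following standard fact: if $G$ is finitely generated and $G/L$ is finitely presented, then $L$ is the normal closure in $G$ of a finite set.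

\subsection{The group $Q_H$ and generators of $H$}

For surjections $\pi_i\colon\Phi_i\to Q$ $(i=1,2)$ put $\Phi_1\times_Q\Phi_2=\{(u,v):\pi_1(u)=\pi_2(v)\}$. The first part of the next lemma is Goursat's lemma.

\begin{lemma}\label{lem:goursat}
Let $H$ be a finitely generated subgroup of a product of two free groups, with projections $\Phi_1,\Phi_2$, and let $N_1=\{u:(u,1)\in H\}$, $N_2=\{v:(1,v)\in H\}$. Then the $\Phi_i$ are free of finite rank, $N_1$ is normal in $\Phi_1$, and there are surjections $\pi_i\colon\Phi_i\to Q_H=\Phi_1/N_1$ with kernels $N_i$ such that $H=\Phi_1\times_{Q_H}\Phi_2$. The group $Q_H$ is finitely presented.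
\end{lemma}

\begin{proof}
Each $\Phi_i$ is a finitely generated subgroup of a free group. The subgroup $N_1\times1$ is the kernel of the projection $H\to\Phi_2$, so it is normal in $H$; as $H$ maps onto $\Phi_1$, the group $N_1$ is normal in $\Phi_1$. Let $\pi_1$ be the quotient map. For $v\in\Phi_2$ put $\pi_2(v)=\pi_1(u)$ for any $u$ with $(u,v)\in H$. Two choices $u,u'$ satisfy $(u'u^{-1},1)\in H$, so $\pi_2$ is well defined; it is a homomorphism, and it is onto because $H$ maps onto $\Phi_1$. By definition $H\subseteq\Phi_1\times_{Q_H}\Phi_2$. Conversely, if $\pi_1(u)=\pi_2(v)$, pick $(u',v)\in H$; then $uu'^{-1}\in N_1$ and $(u,v)=(uu'^{-1},1)(u',v)\in H$. Taking $u=1$ gives $\ker\pi_2=N_2$. Finally, $H$ is finitely generated and $H/(N_1\times1)\cong\Phi_2$ is finitely presented, so $N_1\times1$ is the normal closure in $H$ of a finite set. Projecting to $\Phi_1$, $N_1$ is the normal closure in $\Phi_1$ of a finite set.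
\end{proof}

The group $Q_H$ depends on the position of $H$ in the product: for $H=\Phi\times1$ it is trivial, and for the diagonal copy of $\Phi$ in $\Phi\times\Phi$ it is $\Phi$. For $H=\Phi_1\times_Q\Phi_2$ we have $N_1=\ker\pi_1$ and $Q_H=Q$.

From now on $Q$ is finitely presented, $\Phi_i$ is free with finite basis $Y_i$, $\pi_i\colon\Phi_i\to Q$ is onto with kernel $N_i$, and $H=\Phi_1\times_Q\Phi_2$. There is no diagonal, so we make one. Since the $\Phi_i$ are free and the $\pi_i$ are onto, there are homomorphisms
\[
\sigma\colon\Phi_2\to\Phi_1,\quad\tau\colon\Phi_1\to\Phi_2\qquad\text{with}\qquad\pi_1\sigma=\pi_2,\quad\pi_2\tau=\pi_1 .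
\]
The graph $\Psi=\{(\sigma(v),v):v\in\Phi_2\}$ lies in $H$ and is free on the $(\sigma(y),y)$, $y\in Y_2$. It conjugates $N_1\times1$ only by elements of $\sigma(\Phi_2)$, which may be a proper subgroup of $\Phi_1$; finitely many extra relators make up for this.

\begin{lemma}\label{lem:gens}
Let $R_0$ be a finite set with normal closure $N_1$ in $\Phi_1$, and let $R=R_0\cup\{x\,\sigma(\tau(x))^{-1}:x\in Y_1\}$. Then $Q=\langle Y_1\mid R\rangle$, the elements $\sigma(v)r\sigma(v)^{-1}$ $(v\in\Phi_2,\ r\in R)$ generate $N_1$, and $\Phi_1=N_1\,\sigma(\Phi_2)$. Moreover $H=(N_1\times1)\rtimes\Psi$, and $H$ is generated by the finite family of the $(\sigma(y),y)$, $y\in Y_2$, and the $(r,1)$, $r\in R$.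
\end{lemma}

\begin{proof}
Since $\pi_1\sigma\tau=\pi_2\tau=\pi_1$, we have $R_0\subseteq R\subset N_1$, so $R$ has normal closure $N_1$. Let $N'\le N_1$ be generated by the $\sigma(v)r\sigma(v)^{-1}$. It is normalized by $\sigma(\Phi_2)$, so $N'\sigma(\Phi_2)$ is a subgroup that normalizes $N'$. This subgroup contains each $x=\bigl(x\,\sigma(\tau(x))^{-1}\bigr)\sigma(\tau(x))$, $x\in Y_1$, so it is $\Phi_1$. Thus $N'$ is normal in $\Phi_1$ and contains $R$, whence $N'=N_1$. Every $(u,v)\in H$ equals $(u\sigma(v)^{-1},1)(\sigma(v),v)$, with $u\sigma(v)^{-1}\in N_1$ because $\pi_1(u)=\pi_2(v)=\pi_1\sigma(v)$; and $\Psi\cap(N_1\times1)=1$. As $(\sigma(v),v)(r,1)(\sigma(v),v)^{-1}=(\sigma(v)r\sigma(v)^{-1},1)$, Lemma~\ref{lem:semidirect} gives the generators.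
\end{proof}

In particular, every fiber product of two free groups of finite rank over a finitely presented group is finitely generated, so every finitely presented group occurs as $Q_H$.

\subsection{Counting equivariant homomorphisms}

Let $Q=\langle X\mid R\rangle=\Phi/N$ be any finite presentation and $V$ a $Q$-module. If $d\in\operatorname{Der}(\Phi,V)$, then $d|_N$ is a homomorphism, since $N$ acts trivially, and it is equivariant: for $u\in N$,
\[
d(gug^{-1})=d(g)+g\,d(u)+g\,d(g^{-1})=g\,d(u),
\]
because $d(g)+g\,d(g^{-1})=d(1)=0$. The derivations that vanish on $N$ are those that come from $Q$. Recall the five-term exact sequence of the extension $N\to\Phi\to Q$,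
\[
0\to H^1(Q;V)\to H^1(\Phi;V)\to\operatorname{Hom}_\Phi(N,V)\to H^2(Q;V)\to H^2(\Phi;V),
\]
in which $H^1$ is derivations modulo the inner derivations $z\mapsto zv-v$, and the third arrow is induced by restriction of derivations to $N$. Since $\Phi$ is free, $H^2(\Phi;V)=0$. So $H^2(Q;V)$ is the cokernel of restriction, and
\[
0\to\operatorname{Der}(Q,V)\to\operatorname{Der}(\Phi,V)\to\operatorname{Hom}_\Phi(N,V)\to H^2(Q;V)\to0
\]
is exact. For example, if $Q=\langle x\mid x^k\rangle$ acts trivially, the middle arrow is multiplication by $k$ on $V$, and $H^2(Q;V)=V/kV$. For finite $V$ all terms are finite, $|\operatorname{Der}(\Phi,V)|=|V|^{|X|}$, and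
\begin{equation}\label{eq:count}
|H^2(Q;V)|\cdot|V|^{|X|}=|\operatorname{Hom}_\Phi(N,V)|\cdot|\operatorname{Der}(Q,V)| .
\end{equation}

\begin{lemma}\label{lem:count}
For any finite presentation $Q=\langle X\mid R\rangle=\Phi/N$, the subset $\operatorname{Hom}_\Phi(N,V)\subseteq V^R$ is computable from the finite $Q$-module $V$ if and only if $|H^2(Q;V)|$ is computable from $V$.
\end{lemma}

\begin{proof}
The number $|\operatorname{Der}(Q,V)|$ is computable: a derivation of $\Phi$ is a tuple in $V^X$, and it vanishes on $N$ if and only if it vanishes on the finite set $R$, as $d|_N$ is equivariant. By \eqref{eq:count}, computing $|H^2(Q;V)|$ is equivalent to computing $h=|\operatorname{Hom}_\Phi(N,V)|$. The subset determines $h$. Conversely, suppose $h$ is known. The identities among the relators can be listed, since equality in $\Phi$ is decidable. Go through the list and discard each tuple in $V^R$ that violates the condition of Lemma~\ref{lem:identities}. Every tuple outside $\operatorname{Hom}_\Phi(N,V)$ is eventually discarded and no other is, so we stop when $h$ tuples remain.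
\end{proof}

\subsection{Necessity}

\begin{proposition}\label{prop:nec}
If $H=\Phi_1\times_Q\Phi_2$ has CFQ, then $|H^2(Q;V)|$ is computable from $V$.
\end{proposition}

\begin{proof}
Use the presentation and generators of Lemma~\ref{lem:gens}. Given $V$, let $A$ be the image of $Q$ in $\operatorname{Aut}(V)$. For $(v_r)\in V^R$ send $(\sigma(y),y)$ to the action of $\pi_2(y)$ in $A$ and $(r,1)$ to $v_r$, with target the subgroup of $V\rtimes A$ generated by these values. By Lemma~\ref{lem:semidirect}, this extends to $H$ if and only if there is a homomorphism $\theta$ on $N_1$ with $\theta(r)=v_r$, with image generated by the $\pi_2(v)v_r$ and so contained in $V$, and with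
\[
\theta(\sigma(v)u\sigma(v)^{-1})=\pi_2(v)\theta(u)=\pi_1(\sigma(v))\theta(u)\qquad(v\in\Phi_2,\ u\in N_1).
\]
This is equivariance under $\sigma(\Phi_2)$. Every homomorphism $N_1\to V$ is equivariant under $N_1$, because $V$ is abelian and $N_1$ acts trivially on it. Since $\Phi_1=N_1\sigma(\Phi_2)$, the condition is equivariance under $\Phi_1$. So the CFQ algorithm computes $\operatorname{Hom}_{\Phi_1}(N_1,V)\subseteq V^R$, and Lemma~\ref{lem:count} applies.
\end{proof}

\subsection{Sufficiency for symmetric fiber products}

\begin{proposition}\label{prop:suff}
Let $Q=\langle X\mid R\rangle=\Phi/N$ be a finite presentation. If $|H^2(Q;V)|$ is computable from $V$, then $P=\Phi\times_Q\Phi$ has CFQ.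
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:count}, membership in $\operatorname{Hom}_\Phi(N,V)\subseteq V^R$ is decidable uniformly in $V$. The input is a finite group $A$ generated by elements $\varphi(x)$ $(x\in X)$ and $m_r$ $(r\in R)$, the proposed images of $(x,x)$ and $(r,1)$. Extend $\varphi$ to a homomorphism $\Phi\to A$. By Lemma~\ref{lem:semidirect}, the input is a marked quotient of $P$ if and only if
\begin{enumerate}
\item[$(*)$] there is a homomorphism $\theta\colon N\to A$ with $\theta(r)=m_r$ and $\theta(gug^{-1})=\varphi(g)\theta(u)\varphi(g)^{-1}$.
\end{enumerate}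
Let $W\le A$ be generated by all $\varphi(g)m_r\varphi(g)^{-1}$. It is computable, since $g$ enters only through the finite group $\varphi(\Phi)$; it is normalized by $\varphi(\Phi)$; and $\theta(N)=W$ if $\theta$ exists. Let $\kappa(g)\in\operatorname{Aut}(W)$ be conjugation by $\varphi(g)$, and write $\operatorname{inn}(w)$ for conjugation by $w\in W$.

\emph{A first test.} Check whether $\kappa(r)=\operatorname{inn}(m_r)$ for all $r\in R$. This is necessary for $(*)$: for $u\in N$,
\[
m_r\theta(u)m_r^{-1}=\theta(rur^{-1})=\varphi(r)\theta(u)\varphi(r)^{-1},
\]
and the $\theta(u)$ fill $W$. If the test fails, answer ``no''. Suppose it holds.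

\emph{Plan.} If $W$ is abelian, the test says that $\kappa(R)=1$, so $W$ is a $Q$-module and $(*)$ is the decidable condition $(m_r)\in\operatorname{Hom}_\Phi(N,W)$. In general, suppose we had a \emph{reference} homomorphism $\theta'$ on $N$ that is equivariant for $\kappa$ and such that $\theta'(u)$ acts by conjugation as $\kappa(u)$. Then $\theta'(r)$ and $m_r$ induce the same inner automorphism, so they differ by a central element, and the problem moves to the center. The restriction $\varphi|_N$ acts correctly, but it need not take values in $W$, and a reference with values in $W$ need not be available. We enlarge the center of $W$ until one can be constructed.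

\emph{Enlarging the center.} Let $K=\kappa(\Phi)\operatorname{Inn}(W)\le\operatorname{Aut}(W)$ and $\Gamma=K/\operatorname{Inn}(W)$. By the test, $\kappa(R)\subseteq\operatorname{Inn}(W)$, so $\kappa$ induces a homomorphism $Q\to\Gamma$. The center $V=Z(W)$ is a $\Gamma$-module, which we write multiplicatively. Let $V'$ be the group of all maps $\Gamma\to V$ with action $(\gamma\psi)(\beta)=\psi(\beta\gamma)$, and define $\iota\colon V\to V'$ by $\iota(v)(\beta)=\beta v$. Evaluation at $\beta=1$ shows that $\iota$ is injective, and $(\gamma\,\iota(v))(\beta)=\beta\gamma v=\iota(\gamma v)(\beta)$ shows that it is equivariant. The module $V'$ is coinduced from the trivial subgroup, so Shapiro's lemma gives $H^k(\Gamma;V')\cong H^k(1;V)=0$ for $k\ge1$.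

Let $W'=(W\times V')/U$, where $U=\{(v,\iota(v)^{-1}):v\in V\}$ is a central subgroup. As $U$ meets each factor trivially, $W$ and $V'$ embed in $W'$, and $W'=WV'$ with $V'$ central. An element $w\psi$ is central if and only if $w\in Z(W)=V$, and then $w=\iota(w)\in V'$ in $W'$; so $Z(W')=V'$. The group $K$ acts on $W\times V'$, naturally on $W$ and through $\Gamma$ on $V'$, and preserves $U$ by equivariance of $\iota$. So $K$ acts on $W'$, faithfully because it is faithful on $W$. The element $\operatorname{inn}(w)\in K$ acts as conjugation by $w$ on $W$ and trivially on $V'$, hence as conjugation by $w$ on $W'$. Since $W'=WV'$, every inner automorphism of $W'$ arises in this way: $\operatorname{Inn}(W')=\operatorname{Inn}(W)$ inside $K\le\operatorname{Aut}(W')$. We obtain a homomorphism $\Gamma\to\operatorname{Out}(W')$ that induces the given action on $Z(W')=V'$.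

Recall the theorem of Eilenberg and MacLane \cite{EM}: a homomorphism $\Gamma\to\operatorname{Out}(G)$ determines a class in $H^3(\Gamma;Z(G))$, which vanishes if and only if the homomorphism is induced by conjugation in some extension $1\to G\to T\to\Gamma\to1$. Here $H^3(\Gamma;V')=0$, so there is an extension $1\to W'\to T\to\Gamma\to1$ inducing our outer action. Its order is $|W'|\,|\Gamma|$, so a search through multiplication tables of that order, with maps $W'\to T\to\Gamma$, finds one.

\emph{The reference homomorphism.} For $x\in X$ choose $\ell_x\in T$ over the class of $\kappa(x)$ in $\Gamma$. Conjugation by $\ell_x$ on $W'$ lies in the outer class of $\kappa(x)$, so it is $\kappa(x)$ composed with conjugation by some $w_x\in W'$ (applied first). Replacing $\ell_x$ by $\ell_xw_x^{-1}$, we may assume that it equals $\kappa(x)$. Let $\varphi'\colon\Phi\to T$, $x\mapsto\ell_x$. For all $g\in\Phi$, the element $\varphi'(g)$ lies over the class of $\kappa(g)$ and acts on $W'$ as $\kappa(g)$. For $u\in N$ that class is trivial, so $\theta'=\varphi'|_N$ maps $N$ to $W'$, and $\theta'(gug^{-1})=\kappa(g)(\theta'(u))$. Both $\theta'(r)$ and $m_r$ act on $W'$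 as $\kappa(r)=\operatorname{inn}(m_r)$, so
\[
m_r=\theta'(r)\,v_r\qquad\text{with }v_r\in Z(W')=V' .
\]
All of these objects are finite and computed from the input, including $V'$ as a $Q$-module via $Q\to\Gamma$, on which $g\in\Phi$ acts as $\kappa(g)$. It remains to prove:

\medskip\noindent\emph{Claim. Condition $(*)$ holds if and only if $(v_r)\in\operatorname{Hom}_\Phi(N,V')$.}\medskip

Let $\eta\in\operatorname{Hom}_\Phi(N,V')$ have $\eta(r)=v_r$. Then $\theta=\theta'\eta\colon N\to W'$ is a homomorphism because $V'$ is central; it satisfies $\theta(r)=m_r$ and $\theta(gug^{-1})=\kappa(g)(\theta(u))$. Its values $\theta(grg^{-1})=\kappa(g)(m_r)$ on the generators of $N$ lie in $W$, so $\theta(N)\subseteq W\le A$. On $W$, $\kappa(g)$ is conjugation by $\varphi(g)$, and $(*)$ holds.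

Conversely, let $\theta$ be as in $(*)$; it takes values in $W\le W'$ and satisfies $\theta(gug^{-1})=\kappa(g)(\theta(u))$. On generators,
\[
\theta(grg^{-1})=\kappa(g)(m_r)=\theta'(grg^{-1})\cdot\kappa(g)(v_r),
\]
so $\theta$ and $\theta'$ induce the same homomorphism $N\to W'/V'$, and $\eta(u)=\theta'(u)^{-1}\theta(u)$ lies in $V'$ for all $u\in N$. By centrality, $\eta(uu')=\theta'(u')^{-1}\eta(u)\theta(u')=\eta(u)\eta(u')$. Since both $\theta$ and $\theta'$ are equivariant for $\kappa$, so is $\eta$, and $\eta(r)=v_r$. This proves the claim, and its right-hand side is decidable.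
\end{proof}

\subsection{Retracts and the proof of Theorem~\ref{thm:C}}

The first test above used that $(r,1)$ and $(r,r)$ act in the same way on $N\times1$, which needs the diagonal. The general case reduces to the symmetric one. A subgroup $H\le G$ is a \emph{retract} if there is a homomorphism $\mu\colon G\to H$ that is the identity on $H$.

\begin{lemma}\label{lem:retract}
A finitely generated retract $H$ of a group $G$ with CFQ has CFQ.
\end{lemma}

\begin{proof}
Generate $G$ by generators $s_i$ of $H$ and finitely many further elements $k_j$, and fix words $W_j$ with $\mu(k_j)=W_j(s)$. Given $f$ on $(s_i)$, define $\tilde f$ by $s_i\mapsto f(s_i)$, $k_j\mapsto W_j(f(s))$. If $f$ extends to $\hat f$ on $H$, then $\hat f\mu$ extends $\tilde f$. If $\tilde f$ extends to $G$, the restriction to $H$ extends $f$.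
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Lemma~\ref{lem:goursat}, $H=\Phi_1\times_Q\Phi_2$ with $Q=Q_H$ finitely presented. Necessity is Proposition~\ref{prop:nec}. For sufficiency, let $\Phi=\Phi_1*\Phi_2$ and let $\pi\colon\Phi\to Q$ restrict to $\pi_i$ on $\Phi_i$. The group $\Phi$ is free of finite rank and $Q$ is finitely presented, so $\ker\pi$ is the normal closure of a finite set, and $\Phi\times_Q\Phi$ has CFQ by Proposition~\ref{prop:suff}. It contains $H$. Let $\mu_1\colon\Phi\to\Phi_1$ be the identity on $\Phi_1$ and $\sigma$ on $\Phi_2$, and let $\mu_2\colon\Phi\to\Phi_2$ be $\tau$ on $\Phi_1$ and the identity on $\Phi_2$. From $\pi_1\sigma=\pi_2$ and $\pi_2\tau=\pi_1$ we get $\pi_1\mu_1=\pi=\pi_2\mu_2$. Hence $\mu_1\times\mu_2$ maps $\Phi\times_Q\Phi$ into $H$, and it is the identity on $H$. By Lemma~\ref{lem:retract}, $H$ has CFQ.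
\end{proof}

\subsection{Groups of type $FP_3$}

A module over a ring is of type $FP_n$ if it has a projective resolution that is finitely generated in degrees $0,\dots,n$; type $FP_1$ means finitely presented. A group $Q$ is of type $FP_n$ if the trivial $\mathbb ZQ$-module $\mathbb Z$ is. We use the following from \cite[VIII.4]{Brown}: if $0\to L\to P_k\to\dots\to P_0\to M\to0$ is exact with the $P_i$ finitely generated projective and $M$ is of type $FP_n$ with $n>k$, then $L$ is of type $FP_{n-k-1}$.

\begin{proof}[Proof of Corollary~\ref{cor:D}]
Let $Q=Q_H=\langle X\mid R\rangle=\Phi/N$ be a finite presentation. Conjugation makes the abelianization $N_{ab}$ a $\mathbb ZQ$-module, the relation module, generated by the images of the $r\in R$. The cellular chain complex of the Cayley graph of $Q$, whose fundamental group is $N$, gives the exact sequence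
\[
0\to N_{ab}\to\mathbb ZQ^{X}\to\mathbb ZQ\to\mathbb Z\to0 .
\]
By the quoted fact with $n=3$, $k=1$, the module $N_{ab}$ is finitely presented. By the same fact with $n=1$, $k=0$, the kernel of the surjection $\mathbb ZQ^R\to N_{ab}$ is generated by finitely many elements $(\lambda_{jr})_{r\in R}$, $j=1,\dots,q$. For a $Q$-module $V$,
\[
\operatorname{Hom}_\Phi(N,V)=\operatorname{Hom}_{\mathbb ZQ}(N_{ab},V)=\Bigl\{(v_r)\in V^R:\sum_{r}\lambda_{jr}v_r=0,\ j=1,\dots,q\Bigr\}.
\]
So finitely many conditions, independent of $V$, replace the infinite list of Lemma~\ref{lem:identities}. Writing each $\lambda_{jr}$ once and for all as an integer combination of words in $X$, we can check them in any finite $V$. By Lemma~\ref{lem:count}, $|H^2(Q;V)|$ is computable, and Theorem~\ref{thm:C} applies.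
\end{proof}

\begin{remark}
Let $Q$ be the finitely presented group of Section~\ref{sec:construction}. Since $P=\Phi\times_Q\Phi$ has $Q_P=Q$ and does not have CFQ, Theorem~\ref{thm:C} shows that $V\mapsto|H^2(Q;V)|$ is not computable on finite $Q$-modules. By the proof of Corollary~\ref{cor:D}, a finitely presented group with this property cannot be of type $FP_3$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Brown}
Brown, \emph{Cohomology of Groups}.

\bibitem{EM}
Eilenberg and MacLane, \emph{Cohomology theory in abstract groups II}, Ann. of Math. 48 (1947).

\bibitem{Higman}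
G. Higman, \emph{Subgroups of finitely presented groups}, Proc. Roy. Soc. London A 262 (1961).

\bibitem{Rauzy}
Emmanuel Rauzy, \emph{Computability of finite quotients of finitely generated groups}, arXiv:2002.02541 (2020).

\end{thebibliography}
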